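\title{A noncompact regular space whose continuous maps to regular spaces are all closed}

\begin{abstract}
A regular $T_1$ space is called regular functionally compact (RFC) if every continuous map from it onto a regular $T_1$ space is closed. Compact Hausdorff spaces are RFC, and every completely regular RFC space is compact. We show that RFC spaces need not be compact in general. For every regular uncountable cardinal $\kappa$ we construct in ZFC a noncompact RFC space $X$ in which every set of fewer than $\kappa$ points has compact closure. The space contains a closed copy $F$ of $\kappa^\omega$, and every continuous map from $X$ to a regular space either is constant on $F$ and has compact image, or is perfect onto a noncompact image.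
\end{abstract}

\section{Introduction}

Throughout, a \emph{regular space} is a regular $T_1$ space: points are closed, and whenever $x\in O$ with $O$ open there is an open $O'$ with $x\in O'\subseteq\overline{O'}\subseteq O$. Regular spaces are Hausdorff, and their subspaces are regular. A map is \emph{closed} if it sends closed sets to closed sets.

A continuous map from a compact space to a Hausdorff space is closed, because closed subsets of the domain are compact and compact subsets of the target are closed. One may ask how much of compactness this conclusion remembers.

\begin{definition}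
A regular space $X$ is \emph{regular functionally compact}, or \emph{RFC}, if every continuous map from $X$ onto a regular space is closed.
\end{definition}

Every compact Hausdorff space is RFC. The following question comes from \cite{Osipov}.

\medskip
\noindent\emph{Question.} Is every RFC space compact?
\medskip

The natural guess is yes. A noncompact space has closed sets that run off to infinity, and one expects to be able to bend such a set back so that it accumulates at a point that it does not contain. Section~\ref{sec:gluing} carries this out in two cases: when the domain is completely regular, and when Hausdorff targets are allowed. In both cases compactness is forced. For regular domains and regular targets, however, the answer is no, and already $\kappa=\omega_1$ in the following theorem settles the question. Recall that a continuous map is \emph{perfect} if it is closed and all its fibers are compact.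

\begin{theorem}\label{thm:main}
Let $\kappa$ be a regular uncountable cardinal. There is a regular space $X$ with a closed noncompact subspace $F$ homeomorphic to $\kappa^\omega$ such that the following hold.
\begin{enumerate}
\item[(1)] Every continuous map from $X$ into any regular space is closed. In particular $X$ is RFC, and $X$ is not compact.
\item[(2)] Every subset of $X$ of cardinality less than $\kappa$ has compact closure.
\item[(3)] If $f\colon X\to Y$ is continuous and $Y$ is regular, then exactly one of the following holds: \textup{(a)} $f$ is constant on $F$, and $f(X)$ is compact; \textup{(b)} $f$ is perfect onto $f(X)$, and $f(X)$ is not compact.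
\item[(4)] Every completely regular RFC space is compact. Consequently every continuous map from $X$ to a completely regular Hausdorff space is constant on $F$.
\end{enumerate}
\end{theorem}

Given an infinite cardinal $\mu$, take $\kappa=\mu^+$ in part (2): no condition of the form ``sets of size at most $\mu$ have compact closure'', and in particular not countable compactness, forces an RFC space to be compact. The proof works in ZFC. Its tools are Tychonoff's theorem and Fodor's pressing-down lemma.

Section~\ref{sec:gluing} shows what a counterexample has to prevent. Section~\ref{sec:triangle} studies the building block, a triangle of pairs of ordinals, in which the mechanism of the proof is already visible. The space $X$ is defined in Section~\ref{sec:space}; Sections~\ref{sec:regular}, \ref{sec:compact} and~\ref{sec:chains} prove its three key properties, and Section~\ref{sec:proof} derives the theorem from them.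

\section{Gluing a point at infinity to a point of the space}\label{sec:gluing}

If a space $Z$ has a limit point $p$ outside itself, we may identify $p$ with a point $q$ of $Z$. The points of $Z$ near $p$ then form a closed set that accumulates at $q$ in the new space.

\begin{lemma}\label{lem:extension}
If an RFC space $Z$ is a subspace of a regular space $R$, then $Z$ is closed in $R$.
\end{lemma}

\begin{proof}
Suppose that $p\in\overline Z\setminus Z$, and fix $q\in Z$. Let $Z'=Z\cup\{p\}\subseteq R$, and let $\pi\colon Z'\to Y$ be the quotient map that identifies $p$ with $q$.

The space $Y$ is regular. For closed $B\subseteq Z'$ the set $\pi^{-1}(\pi(B))$ is $B$ or $B\cup\{p,q\}$, so $\pi$ is a closed map, and in particular points of $Y$ are closed. Let $t\in O$ with $O$ open in $Y$. If $t=\pi(p)$, choose an open $N\supseteq\{p,q\}$ with $\overline N\subseteq\pi^{-1}(O)$. Otherwise choose an open $N\supseteq\pi^{-1}(t)$ with $\overline N\subseteq\pi^{-1}(O)\setminus\{p,q\}$. In both cases $\pi^{-1}(\pi(N))=N$, so $\pi(N)$ is an open neighborhood of $t$, and its closure lies in the closed set $\pi(\overline N)\subseteq O$.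

The restriction of $\pi$ to $Z$ is continuous and onto $Y$. Let $B$ be a closed neighborhood of $p$ in $Z'$ with $q\notin B$, and let $C=B\cap Z$, a closed subset of $Z$. Every neighborhood of $p$ meets $Z$ inside $B$, so $p$ lies in the closure of $C$ and $\pi(p)\in\overline{\pi(C)}$. But $\pi(p)\notin\pi(C)$, since $p,q\notin C$. So $\pi|_Z$ is not closed, contrary to the hypothesis.
\end{proof}

\begin{corollary}\label{cor:tychonoff}
Every completely regular RFC space is compact.
\end{corollary}

\begin{proof}
A completely regular Hausdorff space is homeomorphic to a subspace of a cube $[0,1]^I$, which is compact Hausdorff and hence regular. By Lemma~\ref{lem:extension} the subspace is closed in the cube.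
\end{proof}

\begin{lemma}\label{lem:images}
If $f\colon X\to Z$ is a continuous map from an RFC space onto a regular space, then $Z$ is RFC.
\end{lemma}

\begin{proof}
If $g\colon Z\to Z'$ is continuous and onto a regular space and $B\subseteq Z$ is closed, then $g(B)=(g\circ f)(f^{-1}(B))$ is closed.
\end{proof}

\begin{remark}\label{rem:hausdorff}
If every continuous map from a regular space $X$ onto a \emph{Hausdorff} space is closed, then $X$ is compact. Suppose that some open cover of $X$ has no finite subcover. Let $\mathcal W$ be the family of open sets whose closure lies in a member of that cover. By regularity $\mathcal W$ covers $X$, and the open sets $X\setminus(\overline{W_1}\cup\dots\cup\overline{W_k})$ with $W_i\in\mathcal W$ are nonempty; they form a family $\mathcal B$ closed under finite intersections. Fix $q\in X$, and keep only those open sets that either miss $q$ or contain a member of $\mathcal B$. This coarser topology is Hausdorff. Two points different from $q$ have disjoint old neighborhoods missing $q$. If $x\ne q$, take disjoint open sets $N_x\ni x$ and $N_q\ni q$ and a set $W\in\mathcal W$ containing $x$; then $N_x\cap W$ and $N_q\cup(X\setminus\overline W)$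 separate $x$ from $q$. Now let $q\in W_q\in\mathcal W$. The set $C=X\setminus W_q$ is closed in $X$ and misses $q$, but every $B\in\mathcal B$ meets it, since $B\cap C\supseteq B\cap(X\setminus\overline{W_q})\in\mathcal B$. So the identity map to the coarser topology is not closed.
\end{remark}

A counterexample must therefore exploit the regularity of the target. Let $f\colon X\to Y$ be continuous with $Y$ regular, let $y\in Y$, and put
\[
\mathcal H(f,y)=\{f^{-1}(O): O\text{ is an open neighborhood of }y\}.
\]
This family is closed under finite intersections, and $\bigcap\mathcal H(f,y)=f^{-1}(y)$ because $Y$ is $T_1$. Regularity of $Y$ adds one more property: if $\overline{O'}\subseteq O$, then $\overline{f^{-1}(O')}\subseteq f^{-1}(\overline{O'})\subseteq f^{-1}(O)$. Call a sequence $V_0,V_1,V_2,\dots$ of open subsets of $X$ a \emph{regular chain} if $\overline{V_{j+1}}\subseteq V_j$ for all $j$. Then: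
\begin{equation}\label{eq:chain}
\text{every $V\in\mathcal H(f,y)$ is the first term of a regular chain of members of $\mathcal H(f,y)$.}
\end{equation}

Let $C\subseteq X$ be closed and $y\in\overline{f(C)}$. Every member of $\mathcal H(f,y)$ meets $C$, and we want a single point of $C$ that lies in all members. The danger is that the sets $V\cap C$ escape to infinity as $V$ shrinks. We shall build $X$ around a closed subspace $F$ with two properties. First, every closed set disjoint from $F$ is compact, so that escape can happen only along $F$. Second, if the terms of a regular chain all approach a common point at infinity of $F$, then the first term contains \emph{all} of $F$. Escape then forces $F\subseteq f^{-1}(y)$, and any point of $C\cap F$ is the point we want. The second property says that repeated closures spread an escaping open set over $F$. The next section shows one step of this spreading.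

\section{A triangle of ordinals}\label{sec:triangle}

From now on $\kappa$ is a fixed regular uncountable cardinal, that is, an uncountable cardinal such that the supremum of fewer than $\kappa$ ordinals below $\kappa$ is below $\kappa$. Ordinals carry the order topology, and $0$ is not counted as a limit ordinal. We allow $-1$ as a lower endpoint, so that $(-1,b]=[0,b]$. For $b\le\kappa$ the intervals $(a,b]$ with $-1\le a<b$ are clopen in $[0,\kappa]$ and form a neighborhood base at $b$; the sets $(a,\kappa)$ are clopen in $\kappa=[0,\kappa)$. Every closed interval $[a,b]$ is compact. The open cover of $\kappa$ by the sets $[0,b]$ shows that $\kappa$ is not compact and that compact subsets of $\kappa$ are bounded.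

A \emph{club} is a closed unbounded subset of $\kappa$, and a set is \emph{stationary} if it meets every club. Any two clubs intersect in a club, so clubs are stationary. Stationary sets are unbounded, since $[\alpha,\kappa)$ is a club. We use two facts.

\begin{enumerate}
\item[(F1)] (Fodor's lemma.) If $S\subseteq\kappa$ is stationary and $\rho(\lambda)<\lambda$ is an ordinal for each $\lambda\in S$, then $\rho$ is constant on a stationary subset of $S$.
\item[(F2)] For every $h\colon\kappa\to\kappa$, the set of limit ordinals $\lambda<\kappa$ with $h(\alpha)<\lambda$ for all $\alpha<\lambda$ is a club.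
\end{enumerate}
In (F2), a limit of such ordinals is again such an ordinal; and given $\alpha_0$, put $\alpha_{j+1}=\max(\alpha_j,\sup_{\alpha\le\alpha_j}h(\alpha))+1$ and note that $\sup_j\alpha_j<\kappa$ belongs to the set.

\begin{lemma}\label{lem:clubtail}
An open subset $O$ of $\kappa$ that contains a club contains $(\mu,\kappa)$ for some $\mu<\kappa$.
\end{lemma}

\begin{proof}
The nonzero elements of the club form a club $E$. For $\lambda\in E$ choose an ordinal $\rho(\lambda)<\lambda$ with $(\rho(\lambda),\lambda]\subseteq O$. By (F1), $\rho$ has a constant value $\mu$ on an unbounded set $\Sigma$, and $(\mu,\kappa)=\bigcup_{\lambda\in\Sigma}(\mu,\lambda]\subseteq O$.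
\end{proof}

Consider the subspace
\[
T=\{(\gamma,\xi):\gamma\le\xi\le\kappa,\ \gamma<\kappa\}
\]
of $[0,\kappa]^2$, shown in Figure~\ref{fig:triangle}. Its \emph{diagonal} $\{(\gamma,\gamma):\gamma<\kappa\}$ and its \emph{top edge} $\{(\gamma,\kappa):\gamma<\kappa\}$ are disjoint closed copies of $\kappa$; the corner $(\kappa,\kappa)$ at which they would meet has been removed. The sets $T\cap(a,\lambda]^2$ form a base at $(\lambda,\lambda)$, and the sets $(a,\lambda]\times(\theta,\kappa]$ with $\lambda\le\theta<\kappa$ form a base at $(\lambda,\kappa)$. A set \emph{contains a tail} of the diagonal if it contains $(\gamma,\gamma)$ for all $\gamma$ above some $\alpha<\kappa$, and likewise for the top edge.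

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!12] (0,0) -- (0,4) -- (4,4) -- cycle;
\draw (0,0) -- (0,4);
\draw[very thick] (0,0) -- (4,4);
\draw[very thick] (0,4) -- (4,4);
\draw[dashed] (1.2,1.2) -- (1.2,4);
\draw[dashed] (1.2,2.8) -- (2.8,2.8);
\filldraw[fill=white] (4,4) circle (2.5pt) node[right=2pt] {$(\kappa,\kappa)\notin T$};
\fill (1.2,2.8) circle (1.8pt) node[left] {$(\gamma,\xi)$};
\fill (1.2,1.2) circle (1.8pt) node[below right] {$(\gamma,\gamma)$};
\fill (2.8,2.8) circle (1.8pt) node[below right] {$(\xi,\xi)$};
\fill (1.2,4) circle (1.8pt) node[above] {$(\gamma,\kappa)$};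
\end{tikzpicture}
\caption{The triangle $T$ of pairs of ordinals $\gamma\le\xi\le\kappa$ with the corner $(\kappa,\kappa)$ removed. An inner point $(\gamma,\xi)$ is near a point of the diagonal when both $(\gamma,\gamma)$ and $(\xi,\xi)$ are near it, and near a point of the top edge when $(\gamma,\kappa)$ is near it and $\xi$ is large.}
\label{fig:triangle}
\end{figure}

\begin{lemma}\label{lem:triangle}
Let $V,V'\subseteq T$ be open with $\overline V\subseteq V'$.
\begin{enumerate}
\item[(a)] If $V$ contains a tail of the diagonal, then $V'$ contains a tail of the top edge.
\item[(b)] If $V$ contains a tail of the top edge, then $V'$ contains a tail of the diagonal.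
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(\gamma,\gamma)\in V$ for $\gamma>\alpha$. For each $\lambda>\alpha$ choose an ordinal $\rho(\lambda)<\lambda$ with $T\cap(\rho(\lambda),\lambda]^2\subseteq V$. These small triangles along the diagonal could a priori be thin, but by (F1) the function $\rho$ has a constant value $\mu$ on an unbounded set $\Sigma$. If $\mu<\gamma\le\xi<\kappa$, pick $\lambda\in\Sigma$ with $\lambda\ge\xi$; then $(\gamma,\xi)\in(\mu,\lambda]^2$, so $(\gamma,\xi)\in V$. For $\gamma>\mu$, every neighborhood of $(\gamma,\kappa)$ contains points $(\gamma,\xi)$ with $\gamma\le\xi<\kappa$. Hence $(\gamma,\kappa)\in\overline V\subseteq V'$ for all $\gamma>\mu$.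

(b) Let $(\gamma,\kappa)\in V$ for $\gamma>\alpha$. For each such $\gamma$ choose $\theta_\gamma$ with $\gamma\le\theta_\gamma<\kappa$ and $\{\gamma\}\times(\theta_\gamma,\kappa]\subseteq V$. By (F2) the set $E$ of limit ordinals $\lambda>\alpha$ with $\theta_\gamma<\lambda$ for all $\gamma\in(\alpha,\lambda)$ is a club. Let $\lambda\in E$ and $a<\lambda$. Since $\lambda$ is a limit, there is $\gamma$ with $\max(a,\alpha)<\gamma<\lambda$, and $\theta_\gamma+1<\lambda$. The point $(\gamma,\theta_\gamma+1)$ lies in $V\cap(a,\lambda]^2$. Hence $(\lambda,\lambda)\in\overline V\subseteq V'$ for all $\lambda\in E$, and Lemma~\ref{lem:clubtail} applies to the open set $\{\gamma:(\gamma,\gamma)\in V'\}$.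
\end{proof}

Uncountability is essential here: in the same triangle built over $\omega$ the diagonal is clopen, and the lemma fails for $V=V'$ equal to the diagonal.

Lemma~\ref{lem:triangle} moves a tail from one copy of $\kappa$ to another at the cost of one closure. If copies $L_0,L_1,L_2,\dots$ of $\kappa$ are joined so that $L_n$ is the diagonal and $L_{n+1}$ the top edge of the $n$-th triangle, then a regular chain whose terms all contain a tail of one $L_n$ has terms that all contain a tail of every $L_m$. This alone does not produce a point of $f^{-1}(y)$, because the tails depend on the member of $\mathcal H(f,y)$ and may have empty intersection. But if $w$ is a point such that $p_m\to w$ for every choice of $p_m\in L_m$, then $w$ lies in the closure of each term of the chain, and $w$ does not depend on the chain. We need this for \emph{every} point $w$ of $F$, and we need to pass from the lines of one point to the lines of another. The product $\kappa^\omega$ offers both. The lines $L_m$ belonging to $w$ are obtained by varying the $m$-th coordinate; they converge to $w$ as $m\to\infty$; and two points that differ only in the $m$-th coordinate share their $m$-th line.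

\section{The space $X$}\label{sec:space}

Let $F=\kappa^\omega$ with the product topology, and let $F_\beta=[0,\beta]^\omega$ for $\beta<\kappa$. Each $F_\beta$ is compact by Tychonoff's theorem. For $w\in F$ put $\sup w=\sup_i w_i$; this is below $\kappa$ because $\kappa$ is regular and uncountable. For $n\in\omega$ and $\gamma<\kappa$ let $w[n;\gamma]$ be $w$ with its $n$-th coordinate replaced by $\gamma$. We call $\{w[n;\gamma]:\gamma<\kappa\}$ the \emph{line} $(w,n)$.

Between the lines $(w,n)$ and $(w,n+1)$ we insert the inner points of a triangle, for all $w$ and $n$ at once and continuously in $w$. For $n\in\omega$ let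
\[
D_n=\{(w,\gamma,\xi)\in F\times\kappa\times\kappa:\ \sup w\le\gamma<\xi\}
\]
with the subspace topology. The sets $D_n$ are regarded as disjoint copies; $D$ is their topological sum, and $X$ is the disjoint union of the sets $F$ and $D$. For $d=(w,\gamma,\xi)\in D_n$ put $\gamma(d)=\gamma$, $\xi(d)=\xi$ and
\[
\delta(d)=w[n;\gamma],\qquad \delta'(d)=w[n;\xi],\qquad \tau(d)=w[n+1;\gamma].
\]
These are the three marked boundary points of Figure~\ref{fig:triangle}, with the diagonal placed on the line $(w,n)$ and the top edge on the line $(w,n+1)$. All five maps are continuous on $D$, since on each $D_n$ every coordinate of the value is one of the coordinates of $(w,\gamma,\xi)$. Following the caption of the figure, for $U\subseteq F$ open and $\theta<\kappa$ we let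
\[
G(U,\theta)=U\cup\{d\in D:\delta(d),\delta'(d)\in U\}\cup\{d\in D:\tau(d)\in U,\ \xi(d)>\theta\}.
\]
A point $d\in D$ belongs to $G(U,\theta)$ \emph{by the diagonal} if $\delta(d),\delta'(d)\in U$, and \emph{by the top} if $\tau(d)\in U$ and $\xi(d)>\theta$. Note that $G(U',\theta')\subseteq G(U,\theta)$ when $U'\subseteq U$ and $\theta'\ge\theta$.

The open subsets of $D$ together with the sets $G(U,\theta)$ form a base for a topology on $X$. Indeed, $G(U,\theta)\cap D$ is open in $D$ by continuity of $\delta,\delta',\tau,\xi$, which handles points of $D$ in the intersection of two basic sets; and a point of $F$ in $G(U,\theta)\cap G(U',\theta')$ lies in $U\cap U'$, while $G(U\cap U',\max(\theta,\theta'))\subseteq G(U,\theta)\cap G(U',\theta')$. We give $X$ this topology. Then $D$ is open and $F$ is closed in $X$, both carry their original topologies (as $G(U,\theta)\cap F=U$), and the sets $G(U,\theta)$ with $x\in U$ form a base at each $x\in F$. The subspace $F$ is not compact, since its first coordinate maps it onto $\kappa$; hence $X$ is not compact.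

For $a<b<\kappa$ the set
\[
D_n(a,b)=\{(w,\gamma,\xi)\in D_n:\gamma\le a<\xi\le b\}
\]
is open in $D$. It is also compact, being the subset of $F_a\times[0,a]\times[a+1,b]$ defined by the closed conditions $w_i\le\gamma$. Each $(w,\gamma,\xi)\in D_n$ lies in $D_n(\gamma,\xi)$. As $D$ is Hausdorff and has a base of clopen sets, it follows that $D$ has a base of compact open sets.

We say that $V\subseteq X$ \emph{contains a tail of $(w,n)$} if $w[n;\gamma]\in V$ for all $\gamma$ above some $\alpha<\kappa$. The topology was chosen so that Lemma~\ref{lem:triangle} transfers to $X$.

\begin{lemma}\label{lem:transfer}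
Let $V,V'\subseteq X$ be open with $\overline V\subseteq V'$, and let $w\in F$, $n\in\omega$. If $V$ contains a tail of $(w,n)$, then $V'$ contains a tail of $(w,n+1)$. If $V$ contains a tail of $(w,n+1)$, then $V'$ contains a tail of $(w,n)$.
\end{lemma}

\begin{proof}
Let $s=\sup w$, and let $T^s=\{(\gamma,\xi)\in T:\gamma>s\}$, a clopen subset of $T$. Define $\varphi\colon T^s\to X$ by
\[
\varphi(\gamma,\gamma)=w[n;\gamma],\qquad \varphi(\gamma,\kappa)=w[n+1;\gamma],\qquad \varphi(\gamma,\xi)=(w,\gamma,\xi)\in D_n\ \text{ if }\gamma<\xi<\kappa.
\]
We check that $\varphi$ is continuous. The points with $\gamma<\xi<\kappa$ form an open subset of $T^s$, on which $\varphi$ is a continuous map into $D_n$. Let $\varphi(\lambda,\lambda)=w[n;\lambda]\in U$ with $U$ open in $F$, and let $\theta<\kappa$. Choose $a\in[s,\lambda)$ with $w[n;\eta]\in U$ for $\eta\in(a,\lambda]$. Then $\varphi$ maps the diagonal points of $T\cap(a,\lambda]^2$ into $U$, and the remaining points to elements of $D_n$ that belong to $G(U,\theta)$ by the diagonal. Let $\varphi(\lambda,\kappa)=w[n+1;\lambda]\in U$. Choose $a\in[s,\lambda)$ with $w[n+1;\eta]\in U$ for $\eta\in(a,\lambda]$. Then $\varphi$ maps the top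 points of $(a,\lambda]\times(\max(\theta,\lambda),\kappa]$ into $U$, and the remaining points to elements of $D_n$ that belong to $G(U,\theta)$ by the top.

The sets $\varphi^{-1}(V)$ and $\varphi^{-1}(V')$ are open in $T$. The closure of $\varphi^{-1}(V)$ in $T$ lies in $T^s$, hence in $\varphi^{-1}(\overline V)\subseteq\varphi^{-1}(V')$. Tails of $(w,n)$ and $(w,n+1)$ correspond under $\varphi$ to tails of the diagonal and of the top edge, so Lemma~\ref{lem:triangle} gives both statements.
\end{proof}

\section{Regularity}\label{sec:regular}

\begin{lemma}\label{lem:Kclosed}
Every compact $K\subseteq D$ is closed in $X$.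
\end{lemma}

\begin{proof}
$K$ is closed in the Hausdorff space $D$, so we must separate each $x\in F$ from $K$. Let $\theta<\kappa$ bound the compact set $\xi(K)$. The set $\{(\delta(d),\delta'(d)):d\in K\}$ is compact, hence closed, in $F\times F$, and it does not contain $(x,x)$: for $d\in D_n$ the $n$-th coordinates of $\delta(d)$ and $\delta'(d)$ are $\gamma(d)<\xi(d)$. So there is an open $U\ni x$ such that $U\times U$ misses this set. No $d\in K$ belongs to $G(U,\theta)$ by the diagonal, and none by the top, since $\xi(d)\le\theta$.
\end{proof}

Regularity at points of $F$ is in tension with Lemma~\ref{lem:transfer}. Let $U$ be a basic neighborhood of $x\in F$ that bounds the coordinates $0,\dots,N$ and leaves the others free. It contains the whole line $(x,N+1)$ but no tail of $(x,N)$. By Lemma~\ref{lem:transfer}, an open set whose closure lies in $G(U,\theta)$ cannot contain a tail of $(x,N+1)$. So the smaller neighborhood must bound the coordinate $N+1$ as well. The proof shows that this one extra coordinate suffices.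

\begin{proposition}\label{prop:regular}
$X$ is a regular space.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Kclosed}, points of $D$ are closed, and the compact open subsets of $D$ are clopen in $X$; so $X$ is regular at points of $D$. Points of $F$ are closed in $F$, which is closed in $X$.

Let $x\in F$. It suffices to consider neighborhoods $G(U,\theta)$ with
$U=\{y\in F:y_i\in(a_i,x_i]\text{ for }i\le N\}$. Put
\[
U_1=\{y\in U:y_{N+1}\le x_{N+1}\},\qquad b=\max_{i\le N+1}x_i,\qquad \theta_1=\max(\theta,b).
\]
We claim that $\overline{G(U_1,\theta_1)}\subseteq G(U,\theta)$.

\emph{Points of $D$.} Since $U_1$ is clopen in $F$ and $(\theta_1,\kappa)$ is clopen in $\kappa$, the set $G(U_1,\theta_1)\cap D$ is clopen in $D$. As $D$ is open in $X$, the closure of $G(U_1,\theta_1)$ meets $D$ in this same set, which lies in $G(U,\theta)$.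

\emph{Points of $F$.} Let $y\in F\setminus U$. Let $U'$ be the set of $z\in F\setminus U$ such that, for each $n\le N$, we have $z_n\le b$ if and only if $y_n\le b$. It is a clopen neighborhood of $y$ in $F$. We show that $G(U',b)\cap G(U_1,\theta_1)=\emptyset$. No point of $F$ lies in both sets, since $U'\cap U=\emptyset$. Suppose that $d=(w,\gamma,\xi)\in D_n$ lies in both. It cannot belong to both by the diagonal, nor to both by the top, since then $\delta(d)$ or $\tau(d)$ would lie in $U_1\cap U'$. Two cases remain. In both we use that $\delta(d)$ and $\tau(d)$ agree with $w$, and hence with each other, in all coordinates below $n$.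

\emph{Case A: $\delta(d),\delta'(d)\in U_1$, $\tau(d)\in U'$ and $\xi>b$.} If $n\le N+1$, then $\xi=\delta'(d)_n\le x_n\le b$, which is false. If $n\ge N+2$, then $\tau(d)$ agrees with $\delta(d)$ in the coordinates up to $N+1$, which decide membership in $U_1$; so $\tau(d)\in U_1\cap U'=\emptyset$.

\emph{Case B: $\tau(d)\in U_1$, $\xi>\theta_1\ge b$ and $\delta(d),\delta'(d)\in U'$.} If $n\ge N+1$, then $\delta(d)$ agrees with $\tau(d)$ in the coordinates up to $N$, which decide membership in $U$; so $\delta(d)\in U\cap U'=\emptyset$. If $n\le N$, then $\gamma=\tau(d)_{n+1}\le x_{n+1}\le b$; for $n=N$ this is where the extra coordinate is used. Thus $\delta(d)_n=\gamma\le b<\xi=\delta'(d)_n$, although all points of $U'$ have their $n$-th coordinate on the same side of $b$.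

Every case is contradictory, so $y\notin\overline{G(U_1,\theta_1)}$, and the claim follows.
\end{proof}

\section{Compact subsets}\label{sec:compact}

We use ultrafilters in the following form. Let $\mathcal U$ be an ultrafilter on a set $S$ and $g$ a map from $S$ to a space. Then $g$ \emph{converges to $y$ along $\mathcal U$} if $g^{-1}(O)\in\mathcal U$ for every neighborhood $O$ of $y$. If $g$ maps a member of $\mathcal U$ into a compact set, a limit exists in that set; convergence in a product is convergence in each coordinate; and a subset $S$ of a space is compact if and only if for every ultrafilter on $S$ the inclusion map converges to a point of $S$.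

\begin{lemma}\label{lem:Xbeta}
For $\beta<\kappa$ the set $X_\beta=F_\beta\cup\{d\in D:\xi(d)\le\beta\}$ is compact. Every subset of $X$ of cardinality less than $\kappa$ has compact closure.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be an ultrafilter on $X_\beta$. If $F_\beta\in\mathcal U$, then $\mathcal U$ converges in the compact set $F_\beta$. Otherwise $\Delta=\{d\in D:\xi(d)\le\beta\}\in\mathcal U$. For $(w,\gamma,\xi)\in\Delta$ we have $\sup w\le\gamma<\xi\le\beta$, so $\delta$ and $\delta'$ map $\Delta$ into $F_\beta$. If $\delta$ and $\delta'$ converge along $\mathcal U$ to the same point $y\in F_\beta$, then $\mathcal U$ converges to $y$, because each $G(U,\theta)$ with $y\in U$ contains $\Delta\cap\delta^{-1}(U)\cap\delta'^{-1}(U)\in\mathcal U$.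

Suppose first that $\Delta\cap D_n\in\mathcal U$ for some $n$. The set $\Delta\cap D_n$ lies in the compact set of all $(w,\gamma,\xi)\in F_\beta\times[0,\beta]^2$ with $\sup w\le\gamma\le\xi$, so $\mathcal U$ has a limit $(w,\gamma,\xi)$ there. If $\gamma<\xi$, this is a point of $\Delta\cap D_n$ and a limit of $\mathcal U$ in $X$. If $\gamma=\xi$, then $\delta$ and $\delta'$ both converge to $w[n;\gamma]$.

Suppose next that $\Delta\cap D_n\notin\mathcal U$ for all $n$. Let $y\in F_\beta$ be the limit of $\delta$. For each $i$ the set $\Delta\setminus D_i$ is in $\mathcal U$, and $\delta(d)_i=\delta'(d)_i$ on it. So $\delta'$ converges to $y$ in every coordinate. Thus $\mathcal U$ converges in $X_\beta$ in all cases.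

If $|S|<\kappa$, then fewer than $\kappa$ ordinals $\sup w$ $(w\in S\cap F)$ and $\xi(d)$ $(d\in S\cap D)$ occur, and they have a bound $\beta<\kappa$. Then $S\subseteq X_\beta$, and $X_\beta$ is compact and therefore closed in the Hausdorff space $X$.
\end{proof}

The next lemma is the first of the two properties announced in Section~\ref{sec:gluing}. In the picture of the triangle, a closed set that misses the diagonal has bounded $\gamma$, and if it also misses the top edge it has bounded $\xi$.

\begin{lemma}\label{lem:missF}
Every closed set $C\subseteq X$ with $C\cap F=\emptyset$ is compact.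
\end{lemma}

\begin{proof}
It suffices to show that $\xi$ is bounded on $C$, for then $C$ is a closed subset of some $X_\beta$.

\emph{$\gamma$ is bounded on $C$.} Otherwise choose $d_0,d_1,\dots\in C$ with $\gamma(d_{j+1})>\xi(d_j)$. The intervals $[\gamma(d_j),\xi(d_j))$ are pairwise disjoint. All $d_j$ lie in the compact set $X_\lambda$ with $\lambda=\sup_j\xi(d_j)<\kappa$, so there is a point each neighborhood of which contains $d_j$ for infinitely many $j$. This point lies in $C\subseteq D$; say it is $(w,\gamma,\xi)\in D_n$. For each $d_j$ in its neighborhood $D_n(\gamma,\xi)$ we have $\gamma\in[\gamma(d_j),\xi(d_j))$, which holds for at most one $j$. This is a contradiction.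

\emph{$\xi$ is bounded on $C$.} Let $\gamma^*$ bound $\gamma$ on $C$. For $d=(w,\gamma,\xi)\in C$ we have $\sup w\le\gamma\le\gamma^*$, so $\tau(d)\in F_{\gamma^*}$. Suppose that for every $\beta<\kappa$ there is $d_\beta\in C$ with $\xi(d_\beta)>\beta$. There is $y\in F_{\gamma^*}$ such that $\{\beta:\tau(d_\beta)\in U\}$ is unbounded for every open $U\ni y$: otherwise finitely many open sets $U$ with bounded $\{\beta:\tau(d_\beta)\in U\}$ would cover $F_{\gamma^*}$, and $\kappa$ would be a finite union of bounded sets. Given $G(U,\theta)$ with $y\in U$, pick $\beta\ge\theta$ with $\tau(d_\beta)\in U$; then $d_\beta\in G(U,\theta)$ by the top. So $y\in\overline C=C$, although $y\in F$.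
\end{proof}

\begin{remark}
The condition $\sup w\le\gamma$ in the definition of $D_n$ is needed for Lemma~\ref{lem:missF}. Without it, $C=\{(w,0,1)\in D_0:w\in F\}$ would be a copy of $F$ that is closed in $D$, and no $x\in F$ would lie in its closure: one of the clopen sets $\{y:y_0\ne0\}$, $\{y:y_0\ne1\}$ contains $x$, and for this set $U$ we have $G(U,1)\cap C=\emptyset$.
\end{remark}

\section{Regular chains that reach infinity contain $F$}\label{sec:chains}

We turn to the second property. We first treat chains that contain tails of a line.

\begin{lemma}\label{lem:alllines}
Let $(V_j)$ be a regular chain in $X$, and suppose that for some $w\in F$ and $n\in\omega$ every $V_j$ contains a tail of $(w,n)$. Then $F\subseteq V_0$.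
\end{lemma}

\begin{proof}
Call a pair $(v,m)\in F\times\omega$ \emph{good} if every $V_j$ contains a tail of $(v,m)$. Lemma~\ref{lem:transfer}, applied to $V_{j+1}$ and $V_j$ for each $j$, shows that $(v,m)$ is good if and only if $(v,m+1)$ is good. So goodness depends only on $v$; let $Q$ be the set of $v\in F$ for which all pairs $(v,m)$ are good. Then $w\in Q$.

If $v\in Q$ and $v'=v[m;\eta]$, then $v'[m;\gamma]=v[m;\gamma]$ for all $\gamma$, so $(v',m)$ is good and $v'\in Q$. Hence $Q$ contains every point that differs from $w$ in finitely many coordinates, and $Q$ is dense in $F$.

If $v\in Q$, choose $\gamma_m$ with $v[m;\gamma_m]\in V_1$ for each $m$. The point $v[m;\gamma_m]$ agrees with $v$ in all coordinates below $m$, so $v[m;\gamma_m]\to v$ and $v\in\overline{V_1}$. Thus $Q\subseteq\overline{V_1}$, and $F\subseteq\overline Q\subseteq\overline{V_1}\subseteq V_0$.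
\end{proof}

In the application we know less. Let $\widehat F=[0,\kappa]^\omega$, a compact space that contains $F$ as a subspace; the points of $\widehat F\setminus F$ are the points at infinity of $F$. Compactness of $\widehat F$ will only tell us that each $V_j\cap F$ accumulates at such a point $e$, possibly with several coordinates tending to $\kappa$ and the others varying. One more closure turns this into tails. The model is $\kappa$ itself: the closure of an unbounded set is a club, and an open set containing a club contains a tail by Lemma~\ref{lem:clubtail}.

\begin{lemma}\label{lem:box}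
Let $e\in\widehat F\setminus F$ and $M=\{i:e_i=\kappa\}$. Let $W\subseteq W'\subseteq F$, where $W'$ is open in $F$, $\operatorname{cl}_F W\subseteq W'$ and $e\in\operatorname{cl}_{\widehat F}W$. Then there is $\mu<\kappa$ such that $W'$ contains every $x\in F$ with $x_i=e_i$ for $i\notin M$ and $x_i>\mu$ for $i\in M$.
\end{lemma}

\begin{proof}
For $\lambda<\kappa$ let $z^\lambda\in F$ have coordinates $\lambda$ for $i\in M$ and $e_i$ for $i\notin M$. We show first that $z^\lambda\in\operatorname{cl}_FW$ for club many $\lambda$. For this we need points of $W$ whose coordinates in $M$ lie just below $\lambda$ and whose other coordinates approximate those of $e$ to every possible accuracy. There are fewer than $\kappa$ such accuracies, so one closing-off argument handles them all.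

Let $P$ be the set of pairs $(k,c)$ with $k\in\omega$ and $c=(c_i)_{i\le k,\ i\notin M}$, where $-1\le c_i<e_i$. For fixed $k$ there are fewer than $\kappa$ choices of $c$, as a finite product of sets of size less than $\kappa$ has size less than $\kappa$; since $\kappa$ is regular and uncountable, $|P|<\kappa$. For $\alpha<\kappa$ and $(k,c)\in P$, the set of $z\in\widehat F$ with $z_i>\alpha$ for $i\in M$, $i\le k$, and $z_i\in(c_i,e_i]$ for $i\notin M$, $i\le k$, is a neighborhood of $e$. It therefore contains a point $y^{\alpha,k,c}\in W$. Let $h(\alpha)=\sup\{\sup y^{\alpha,k,c}:(k,c)\in P\}<\kappa$, and let $E$ be the club given by (F2) for $h$. Let $\lambda\in E$. A base at $z^\lambda$ in $F$ is formed by the sets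
\[
N(a,k,c)=\{x\in F: x_i\in(a,\lambda]\ (i\in M,\ i\le k),\ \ x_i\in(c_i,e_i]\ (i\notin M,\ i\le k)\}
\]
with $0\le a<\lambda$ and $(k,c)\in P$. The point $y^{a,k,c}$ lies in $N(a,k,c)$, because its coordinates with $i\in M$, $i\le k$ exceed $a$ and are at most $h(a)<\lambda$. Hence $z^\lambda\in\operatorname{cl}_FW\subseteq W'$.

For $\lambda\in E$ choose $N(a,k,c)\subseteq W'$ as above and put $\rho(\lambda)=a$. Whatever $k$ and $c$ are, $W'$ then contains every $x\in F$ with $x_i\in(\rho(\lambda),\lambda]$ for all $i\in M$ and $x_i=e_i$ for all $i\notin M$. By (F1), $\rho$ has a constant value $\mu$ on an unbounded set $\Sigma\subseteq E$. If $x$ is as in the statement, choose $\lambda\in\Sigma$ with $\lambda\ge\sup x$; then $x_i\in(\mu,\lambda]$ for $i\in M$, so $x\in W'$.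
\end{proof}

\begin{proposition}\label{prop:swallow}
Let $f\colon X\to Y$ be continuous, $Y$ regular and $y\in Y$. If some $e\in\widehat F\setminus F$ belongs to $\operatorname{cl}_{\widehat F}(V\cap F)$ for all $V\in\mathcal H(f,y)$, then $F\subseteq f^{-1}(y)$.
\end{proposition}

\begin{proof}
Since $\bigcap\mathcal H(f,y)=f^{-1}(y)$, it suffices to show that $F\subseteq V$ for each $V\in\mathcal H(f,y)$. By \eqref{eq:chain} there is a regular chain $(V_j)$ in $\mathcal H(f,y)$ with $V_0=V$. Let $M=\{i:e_i=\kappa\}$, which is nonempty, and let $\mu_j$ be given by Lemma~\ref{lem:box} for $W=V_{j+1}\cap F$ and $W'=V_j\cap F$. Put $\mu=\sup_j\mu_j<\kappa$, and define $w\in F$ by $w_i=\mu+1$ for $i\in M$ and $w_i=e_i$ for $i\notin M$. Fix $m\in M$. For all $j$ and all $\gamma>\mu$ the point $w[m;\gamma]$ satisfies the conditions of Lemma~\ref{lem:box} for $\mu_j$, so it lies in $V_j$. Thus every $V_j$ contains a tail of the same line $(w,m)$, and Lemma~\ref{lem:alllines} gives $F\subseteq V_0=V$.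
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The space $X$ is regular by Proposition~\ref{prop:regular}, and $F=\kappa^\omega$ is closed and noncompact by Section~\ref{sec:space}. Part (2) is contained in Lemma~\ref{lem:Xbeta}.

\begin{proof}[Proof of part (1)]
Let $f\colon X\to Y$ be continuous with $Y$ regular, let $C\subseteq X$ be closed, and let $y\in\overline{f(C)}$. We show that $y\in f(C)$. Write $\mathcal H=\mathcal H(f,y)$.

\emph{Case 1: some $V=f^{-1}(O)\in\mathcal H$ misses $C\cap F$.} Choose an open $O'\ni y$ with $\overline{O'}\subseteq O$, and let $K=C\cap f^{-1}(\overline{O'})$. This set is closed and lies in $C\cap V$, so it misses $F$ and is compact by Lemma~\ref{lem:missF}. Hence $f(K)$ is closed in $Y$. Since $O'$ is an open neighborhood of $y\in\overline{f(C)}$, we have $y\in\overline{f(C)\cap O'}$, and $f(C)\cap O'\subseteq f(K)$. So $y\in f(K)\subseteq f(C)$.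

\emph{Case 2: every $V\in\mathcal H$ meets $C\cap F$.} As $\mathcal H$ is closed under finite intersections, the closed sets $\operatorname{cl}_{\widehat F}(V\cap C\cap F)$, $V\in\mathcal H$, have the finite intersection property, so they have a common point $e$ in the compact space $\widehat F$.

If $e\in F$, then $e$ lies in the closure in $X$ of $f^{-1}(O)\cap C$ for every open $O\ni y$. So $e\in C$ and $f(e)\in\overline O$ for all such $O$. Since $Y$ is Hausdorff, $f(e)=y$.

If $e\notin F$, then $F\subseteq f^{-1}(y)$ by Proposition~\ref{prop:swallow}. As $C\cap F\neq\emptyset$ in the present case, $y\in f(C)$.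
\end{proof}

Regularity of $Y$ entered through $O'$ in Case 1 and through \eqref{eq:chain} in Proposition~\ref{prop:swallow}. By Remark~\ref{rem:hausdorff} it cannot be weakened to the Hausdorff property.

\begin{proof}[Proof of part (3)]
The alternatives exclude each other, since $f(X)$ is compact in one and not in the other. We show that (a) holds if $f$ is constant on $F$ and that (b) holds otherwise.

Let $f(F)=\{y\}$. Given a cover of $f(X)$ by open subsets of $Y$, pick a member $O\ni y$. The set $X\setminus f^{-1}(O)$ is closed and misses $F$, so it is compact by Lemma~\ref{lem:missF}, and finitely many further members cover its image. Hence $f(X)$ is compact.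

Now let $f$ be nonconstant on $F$. By part (1), $f$ is closed. Let $A=f^{-1}(y)$ be a fiber. We claim that $\operatorname{cl}_{\widehat F}(A\cap F)\subseteq F$. Otherwise some $e\in\widehat F\setminus F$ lies in this closure, hence in $\operatorname{cl}_{\widehat F}(V\cap F)$ for each $V\in\mathcal H(f,y)$, because $A\subseteq V$; then $F\subseteq A$ by Proposition~\ref{prop:swallow}, and $f$ is constant on $F$. By the claim, and as $A\cap F$ is closed in $F$, the set $A\cap F$ is closed in $\widehat F$, hence compact. Given a cover of $A$ by open subsets of $X$, finitely many members cover $A\cap F$; let $W$ be their union. Then $A\setminus W$ is closed and misses $F$, so it is compact by Lemma~\ref{lem:missF}, and finitely many further members cover it. Thus $A$ is compact, and $f$ is perfect onto $f(X)$.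

Suppose finally that $f(X)$ is compact, and take an open cover of $X$. Each fiber $f^{-1}(z)$, $z\in f(X)$, lies in a union $W_z$ of finitely many members, and $f(X)\setminus f(X\setminus W_z)$ is an open neighborhood of $z$ in $f(X)$ whose preimage lies in $W_z$. Finitely many of these neighborhoods cover $f(X)$, so finitely many $W_z$ cover $X$. This contradicts the noncompactness of $X$; hence $f(X)$ is not compact.
\end{proof}

\begin{proof}[Proof of part (4)]
The first statement is Corollary~\ref{cor:tychonoff}. Let $f\colon X\to Z$ be continuous with $Z$ completely regular Hausdorff. The subspace $f(X)$ is completely regular Hausdorff, hence regular, and it is RFC by part (1) and Lemma~\ref{lem:images}. So $f(X)$ is compact, alternative (b) of part (3) fails, and $f$ is constant on $F$.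
\end{proof}

\begin{remark}
Both alternatives in part (3) occur. The identity of $X$ satisfies (b). For (a), collapse $F$ to a point: by Lemmas~\ref{lem:Kclosed} and~\ref{lem:missF} the open sets of $X$ containing $F$ are exactly the complements of compact subsets of $D$, so the quotient $X/F$ is the one-point compactification of the locally compact Hausdorff space $D$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Osipov}
Alexander V. Osipov, \emph{Some properties of minimal $S(\alpha)$ and $S(\alpha)FC$ spaces}, arXiv:1112.5261 (2011).

\end{thebibliography}
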